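# Strictly ordering the relations $E^{2}_{\gamma\text{-club}}$ and $E^{\kappa}_{\gamma\text{-club}}$ by forcing

Fix an uncountable cardinal $\kappa$ with $\kappa^{<\kappa}=\kappa$; such a $\kappa$ is regular, because $\kappa^{\operatorname{cf}\kappa}>\kappa$. Call two functions on $\kappa$ equivalent if they agree at almost all points of cofinality $\gamma$, where "almost all" is meant in the sense of the club filter. This gives one equivalence relation on $2^\kappa$ and one on $\kappa^\kappa$ for each regular $\gamma<\kappa$. The paper by David Asperó, Tapani Hyttinen, Vadim Kulikov and Miguel Moreno, "On large cardinals and generalized Baire spaces", arXiv:1708.02814 (2017), asks whether these relations can be strictly increasing in complexity, simultaneously for all $\gamma$, with the relation on $2^\kappa$ strictly below the relation on $\kappa^\kappa$ for the same $\gamma$, and the latter strictly below everything attached to a larger cofinality. As context: it is consistent, relative to large cardinals, that for $\kappa=\lambda^{++}$ the relations for $\lambda$ and $\lambda^+$ are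 arranged in this order by non-strict reductions. We shall prove that the strict pattern is consistent, relative to ZFC alone.

We begin with a special case that needs only one Cohen set and one club.

## 1. One map on $2^{\omega_2}$ defeated by a Cohen set and a club

**Definition 1 (spaces and relations).** For a cardinal $2\le n\le\kappa$, the space $n^\kappa$ carries the bounded topology, with basic open sets $N_p=\{\eta\in n^\kappa: p\subseteq\eta\}$, $p\in n^{<\kappa}$. It is a subspace of $\kappa^\kappa$. $\mathrm{Reg}$ is the set of infinite regular cardinals below $\kappa$. For $\gamma\in\mathrm{Reg}$ let $S_\gamma=S^\kappa_\gamma=\{\alpha<\kappa:\operatorname{cf}\alpha=\gamma\}$. For $\eta,\xi\in n^\kappa$ put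
$$\eta\,E^n_\gamma\,\xi\iff\{\alpha\in S_\gamma:\eta(\alpha)\ne\xi(\alpha)\}\text{ is nonstationary in }\kappa .$$
Equivalently, $\eta$ and $\xi$ agree on $C\cap S_\gamma$ for some club $C\subseteq\kappa$. Thus $E^n_\gamma$ abbreviates $E^{n}_{\gamma\text{-club}}$.

For example, let $\kappa=\omega_2$, and let $\bar 0$ be the constant function $0$. Values at successor ordinals never matter. The characteristic function of $S_{\omega_1}$ is $E^2_\omega$-equivalent to $\bar0$, since the two functions agree on all of $S_\omega$. It is not $E^2_{\omega_1}$-equivalent to $\bar0$, since $S_{\omega_1}$ is stationary.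

**Definition 2 (reductions).** For equivalence relations $E_1$ on $X_1$ and $E_2$ on $X_2$, a reduction is a map $f:X_1\to X_2$ with $\eta\,E_1\,\xi\iff f(\eta)\,E_2\,f(\xi)$. Write $E_1\le_cE_2$ if there is a continuous reduction, and $E_1\lneq_cE_2$ if $E_1\le_cE_2$ and $E_2\not\le_cE_1$. The $\kappa$-Borel sets are generated from the basic open sets by complements and unions of length $\le\kappa$; a map is $\kappa$-Borel if preimages of open sets are $\kappa$-Borel. Write $E_1\le_BE_2$ if there is a $\kappa$-Borel reduction.

As $\kappa^{<\kappa}=\kappa$, every open set is a union of at most $\kappa$ basic open sets. So continuous maps are $\kappa$-Borel, and $\le_c$ implies $\le_B$. One reduction is free: $E^2_\gamma\le_cE^\kappa_\gamma$ by the inclusion $2^\kappa\subseteq\kappa^\kappa$.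

To talk about one map in several models we need codes.

**Definition 3 (codes).** A code is a pair $(T,l)$ where $T\subseteq\kappa^{<\omega}$ is a nonempty well-founded tree and $l$ maps the terminal nodes to $\kappa^{<\kappa}$. For terminal $t$ put $x\in A_t$ iff $l(t)\subseteq x$. For other $t$ put $x\in A_t$ iff $x\notin A_s$ for some immediate successor $s$ of $t$. Write $A_T=A_\emptyset$. A *function code* $a=\langle T_{\alpha\beta}\rangle_{\alpha,\beta<\kappa}$ is a family of codes. It defines a total map $f_a:\kappa^\kappa\to\kappa^\kappa$: $f_a(x)(\alpha)$ is the least $\beta$ with $x\in A_{T_{\alpha\beta}}$, or $0$ if there is none.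

For example, a one-node tree with label $p$ codes $N_p$; a root with a single terminal successor labelled $p$ codes the complement of $N_p$; a root whose successors are codes of the sets $\kappa^\kappa\setminus A_\xi$ codes $\bigcup_\xi A_\xi$. By induction every $\kappa$-Borel subset of $\kappa^\kappa$ has a code. Well-foundedness is absolute between transitive models of ZFC with the same ordinals. Membership in $A_t$ is computed by recursion on the tree, so it is absolute too, and so is $f_a(x)$. The $\kappa$-Borel subsets of $m^\kappa$ are traces of $\kappa$-Borel subsets of $\kappa^\kappa$. For a $\kappa$-Borel $f:m^\kappa\to\kappa^\kappa$ choose codes $T_{\alpha\beta}$ whose traces are $\{x:f(x)(\alpha)=\beta\}$; then $f=f_a\restriction m^\kappa$. So every $\kappa$-Borel map on $m^\kappa$ is a restriction of some $f_a$.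

Let $\mathbb A=2^{<\kappa}$, ordered by reverse inclusion. In a poset, $q\le p$ means that $q$ is stronger.

**Proposition 4.** Assume CH and $2^{\omega_1}=\omega_2$, let $\kappa=\omega_2$, and let $a$ be a function code. There is a forcing extension of $V$, with no new ${<}\kappa$-sequences of elements of $V$ and the same cardinals, in which $f_a\restriction2^\kappa$ is not a reduction of $E^2_{\omega_1}$ to $E^\kappa_{\omega}$.

*Proof.* Let $G\in2^\kappa$ be $\mathbb A$-generic over $V$; $\mathbb A$ is ${<}\kappa$-closed, so it adds no ${<}\kappa$-sequences. Put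
$$S=\{\alpha\in S_{\omega_1}:G(\alpha)=1\},\qquad B=\{\alpha\in S_\omega:f_a(G)(\alpha)\ne f_a(\bar0)(\alpha)\}.$$

**$S$ is stationary in $V[G]$.** Let $g\Vdash\dot C$ is a club. Build a descending sequence $\langle g_\xi:\xi<\omega_1\rangle$ below $g$, with unions at limits, such that $g_{\xi+1}$ forces some ordinal in $[\operatorname{dom}g_\xi,\operatorname{dom}g_{\xi+1})$ into $\dot C$. Let $g'=\bigcup_\xi g_\xi$ and $z=\operatorname{dom}g'$. Then $\operatorname{cf}z=\omega_1$, and $g'\cup\{(z,1)\}$ forces $z\in\dot C\cap\dot S$.

**If $B$ is nonstationary in $V[G]$,** stop. Then $f_a(G)\,E^\kappa_\omega f_a(\bar0)$, while $G$ and $\bar0$ differ on the stationary set $S$, so they are not $E^2_{\omega_1}$-equivalent.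

**If $B$ is stationary in $V[G]$,** shoot a club through the complement of $S$: let $Q$ be the set of nonempty closed bounded $c\subseteq\kappa\setminus S$, ordered by end-extension.

*No new ${<}\kappa$-sequences.* Consider the pairs $(g,c)\in V$ where $\operatorname{dom}g=\max c+1$, $c$ is closed, and $g(\alpha)=0$ for all $\alpha\in c\cap S_{\omega_1}$. They are dense in $\mathbb A*\dot Q$. Indeed, given $(g,\dot c)$, extend $g$ so that it decides $\dot c=c$ and has domain $>\max c$; then extend $g$ by zeros to domain $\delta+1$ for a successor ordinal $\delta>\max c$, and replace $c$ by $c\cup\{\delta\}$. A descending sequence of such pairs of limit length $<\kappa$ has a lower bound. If $\max c$ is eventually constant this is clear. Otherwise let $z$ be the supremum of the values $\max c$, take unions, add $z$ to $c$, and put $g(z)=0$. So $\mathbb A*\dot Q$ has a dense subset which is ${<}\kappa$-closed and has size $\kappa^{<\kappa}=\kappa$. It adds no ${<}\kappa$-sequences and preserves all cardinals.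

*$B$ stays stationary.* Work in $V[G]$; let $c\Vdash_Q\dot D$ is a club. Choose $M\prec H(\chi)$ with $|M|<\kappa$, containing the parameters, such that $\delta=M\cap\kappa\in B$; this is possible because $B$ is stationary. Let $\delta_n\nearrow\delta$. Choose $c=c_0\ge c_1\ge\cdots$ in $Q\cap M$ such that $c_{n+1}$ forces some $\alpha>\delta_n$ with $\alpha<\max c_{n+1}$ into $\dot D$; one can always increase the maximum by adding a successor ordinal. All the maxima are in $M\cap\kappa=\delta$. Let $c_\omega=\bigcup_nc_n\cup\{\delta\}$. As $\operatorname{cf}\delta=\omega$, we have $\delta\notin S$, so $c_\omega\in Q$. It forces $\delta\in\dot D\cap B$.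

In the final model $S$ is nonstationary, so $G\,E^2_{\omega_1}\bar0$; but $f_a(G)$ and $f_a(\bar0)$ differ on the stationary set $B\subseteq S_\omega$. $\square$

The structure is a test with two outcomes: look at what $f_a$ does to the pair $(G,\bar0)$, and then decide whether to make this pair equivalent. Two details will return. At a limit point $z$ we were free to choose the bit $G(z)$, and we chose it so that $z$ could enter the club. And $B$ survived because its points have the wrong cofinality to be in $S$.

## 2. The theorem, and what changes from one map to all of them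

**Hypothesis (H).** $\kappa>\omega_1$, and either $\kappa=\mu^+$ with $\mu^{<\mu}=\mu$ and $2^\mu=\mu^+$, or $\kappa$ is strongly inaccessible.

In both cases $\kappa^{<\kappa}=\kappa$. Let $\theta$ be an infinite cardinal with $\theta^\kappa=\theta$, for example $2^\kappa$. Then $\theta\ge2^\kappa$, and $\operatorname{cf}\theta>\kappa$ by König's theorem.

**Theorem 5.** Assume (H). There is a $\kappa^+$-c.c. forcing $P$ adding no new ${<}\kappa$-sequences (so it preserves cardinals, cofinalities and (H)) such that in $V^P$, $2^\kappa=\theta$ and: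

* (A) $E^\kappa_\gamma\le_cE^2_\lambda$ for all $\gamma<\lambda$ in $\mathrm{Reg}$;
* (B) $E^m_\lambda\not\le_BE^n_\lambda$ for all $\lambda\in\mathrm{Reg}$ and all cardinals $2\le n<m\le\kappa$ such that $n$ is finite or $n^+<\kappa$; in particular $E^\kappa_\lambda\not\le_BE^2_\lambda$;
* (C) $E^2_\lambda\not\le_BE^\kappa_\gamma$ for all $\gamma<\lambda$ in $\mathrm{Reg}$.

**Corollary 6.** In $V^P$, $E^2_\gamma\lneq_cE^\kappa_\gamma\lneq_cE^2_\lambda$ for all regular $\gamma<\lambda<\kappa$. Hence it is consistent, relative to ZFC alone, that this holds with $\kappa=\omega_2$.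

*Proof.* $E^2_\gamma\le_cE^\kappa_\gamma$ by inclusion, and $E^\kappa_\gamma\not\le_cE^2_\gamma$ by (B) with $n=2<m=\kappa$. Next, $E^\kappa_\gamma\le_cE^2_\lambda$ by (A), and $E^2_\lambda\not\le_cE^\kappa_\gamma$ by (C). In $L$, (H) holds for $\kappa=\omega_2$ with $\mu=\omega_1$. $\square$

Proposition 4 is one instance of (C). Four things change.

First, all maps must be defeated, so we iterate, and a set $B$ that a test at stage $j$ relies on must remain stationary through all later club shootings. Second, $\gamma$ may be uncountable. Then the sequence of conditions built inside $M$ passes through limits, and we have to be able to find the limit conditions in a small model again; this is where (H) is used. Third, in (B) source and target have the same cofinality. If we copy Proposition 4 with $f=\mathrm{id}$, the set $B$ where the images differ *is* the set $S$ that we kill. So the argument must use $n<m$. Fourth, (A) asks for actual reductions. We look at (A) now, because it decides what the iteration has to do besides killing.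

## 3. Ladders, guesses and the map $F$

We want to map $\eta\in\kappa^\kappa$ to $F(\eta)\in2^\kappa$ so that the behavior of $\eta$ on $S_\gamma$ is read off on $S_\lambda$, where $\gamma<\lambda$. The natural attempt: take guesses $f_\alpha\in\kappa^\alpha$, and for $\alpha\in S_\lambda$ put $F(\eta)(\alpha)=1$ iff $\eta$ and $f_\alpha$ agree on $D\cap S_\gamma$ for some club $D$ in $\alpha$. If $\eta,\xi$ agree on $C\cap S_\gamma$ with $C$ a club in $\kappa$, then $F(\eta)(\alpha)=F(\xi)(\alpha)$ for all $\alpha\in S_\lambda$ that are limits of $C$. The converse is the point where this attempt needs more: if $\eta,\xi$ differ on a stationary $E\subseteq S_\gamma$, we want many $\alpha\in S_\lambda$ such that $E\cap\alpha$ is stationary in $\alpha$. That is a reflection property, and we assume none. So we fix in advance one club $X_\alpha$ in $\alpha$ and replace "club many points of $\alpha$" by "a final segment of $X_\alpha$".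

Notation: $\operatorname{acc}(C)=\{y<\kappa:y\text{ limit},\ \sup(C\cap y)=y\}$, "club in $y$" means closed and unbounded in $y$, and $S_{<\lambda}=\bigcup_{\gamma\in\mathrm{Reg},\,\gamma<\lambda}S_\gamma$.

**Definition 7 (ladders).** $Q_0$ consists of all $x$ with domain some $\delta+1<\kappa$, $x(\alpha)=(X_\alpha,f_\alpha)$ with $X_\alpha\subseteq\alpha$ and $f_\alpha\in\kappa^\alpha$, such that, calling $\alpha$ *active* if $X_\alpha\ne\emptyset$ and *inactive* otherwise:

* (i) if $\alpha$ is active then $\operatorname{cf}\alpha>\omega$, $X_\alpha$ is a club in $\alpha$ of order type $\operatorname{cf}\alpha$, $X_\alpha\subseteq S_{<\operatorname{cf}\alpha}$, and all points of $\operatorname{acc}(X_\alpha)\cap\alpha$ are inactive;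
* (ii) every $\alpha\le\delta$ with $\operatorname{cf}\alpha>\omega$ has a club in $\alpha$ consisting of inactive points.

Order $Q_0$ by $\supseteq$. Given a sequence $\vec X=\langle X_\alpha:\alpha<\kappa\rangle$ and a club $C\subseteq\kappa$ let
$$\mathrm{Good}(C)=\{\alpha<\kappa:\alpha\text{ is inactive, or }\sup(X_\alpha\setminus C)<\alpha\}.$$

Successor ordinals and ordinals of cofinality $\omega$ are always inactive. If no ordinal is active then $\mathrm{Good}(C)=\kappa$ for all $C$. If $z$ is the only active ordinal, then $\mathrm{Good}(C)$ is $\kappa$ or $\kappa\setminus\{z\}$, depending on whether a final segment of $X_z$ lies in $C$.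

**Proposition 8.** Let $\gamma<\lambda$ be in $\mathrm{Reg}$ and let $\langle(X_\alpha,f_\alpha):\alpha<\kappa\rangle$ be a sequence all of whose proper initial segments of successor length are in $Q_0$. Suppose:

* (G) for every club $C$, the set $\mathrm{Good}(C)$ contains a club;
* (S) for all $\eta\in\kappa^\kappa$, stationary $E\subseteq S_\gamma$ and clubs $C$ there is $z\in C\cap S_\lambda$ with $f_z=\eta\restriction z$ and $X_z\cap E$ unbounded in $z$.

Then $E^\kappa_\gamma\le_cE^2_\lambda$.

*Proof.* For $\alpha\in S_\lambda$ let $F(\eta)(\alpha)=1$ iff there is $\beta<\alpha$ with $\eta(x)=f_\alpha(x)$ for all $x\in X_\alpha\cap S_\gamma\setminus\beta$. All other values are $0$. Since $F(\eta)(\alpha)$ depends only on $\eta\restriction\alpha$, $F:\kappa^\kappa\to2^\kappa$ is continuous.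

Let $\eta,\xi$ agree on $C\cap S_\gamma$ with $C$ a club. If $\alpha\in\mathrm{Good}(C)\cap S_\lambda$, they agree on $X_\alpha\cap S_\gamma\setminus\beta$ for some $\beta<\alpha$ (trivially if $X_\alpha=\emptyset$), so $F(\eta)(\alpha)=F(\xi)(\alpha)$. By (G), $F(\eta)\,E^2_\lambda\,F(\xi)$.

Let $E=\{x\in S_\gamma:\eta(x)\ne\xi(x)\}$ be stationary. By (S), applied with all clubs $C$, for stationarily many $z\in S_\lambda$ we have $f_z=\eta\restriction z$ and $X_z\cap E$ is unbounded in $z$. For such $z$, $F(\eta)(z)=1$. On the other hand $\xi(x)\ne\eta(x)=f_z(x)$ for unboundedly many $x\in X_z\cap S_\gamma$, so $F(\xi)(z)=0$. Hence $F(\eta),F(\xi)$ are not $E^2_\lambda$-equivalent. $\square$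

So the plan is: add $\langle(X_\alpha,f_\alpha)\rangle$ generically by $Q_0$; then iterate, handling at each stage one club $C_j$, through whose $\mathrm{Good}(C_j)$ we shoot a club, and one map $f_a$, which is tested with a Cohen set $G_j$.

## 4. Stationary sets that are bound to die, and the ideals $I_N$

The obvious plan for the tests is to copy Proposition 4 and ask at stage $j$ whether the relevant set $B$ is stationary. Here is the exact point where this fails: making (G) true kills some stationary sets.

**Example 9.** Let $\vec X$ come from a $Q_0$-generic, let $C$ be the club of all limits of limit ordinals, and $B=\{z\in S_{\omega_1}:\sup(X_z\setminus C)=z\}$. Then $B$ is stationary in $V^{Q_0}$, but $B\cap\mathrm{Good}(C)=\emptyset$, so $B$ is nonstationary in every extension satisfying (G).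

To see stationarity, let $x\Vdash\dot C'$ is a club. Build a descending sequence $\langle x_\xi:\xi<\omega_1\rangle$, $x_0=x$, $\operatorname{dom}x_\xi=\delta_\xi+1$. To get $x_{\xi+1}$, extend $x_\xi$ by inactive points to domain $\delta_\xi+\omega+2$, and then further so that some point of $(\delta_\xi,\delta_{\xi+1})$ is forced into $\dot C'$. At limits $\xi$ let $\delta_\xi=\sup_{\nu<\xi}\delta_\nu$, an inactive point. It has cofinality $\omega$, so (ii) asks nothing there. Let $z=\sup_\xi\delta_\xi$ and $X=\{\delta_\xi+\omega:\xi<\omega_1\}\cup\{\delta_\xi:0<\xi<\omega_1\text{ limit}\}$. This is a club in $z$ of order type $\omega_1$ consisting of points of cofinality $\omega$, and its limit points below $z$ are the inactive points $\delta_\xi$, $\xi$ limit; these also form the club required by (ii) at $z$. So the union of the $x_\xi$ together with $X_z=X$ (and any $f_z$) is a condition. It forces $z\in\dot C'$. The points $\delta_\xi+\omega$ are not limits of limit ordinals, so they are not in $C$, and $z\in B$.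

One level is not the end of it: $C$ may itself be a club shot earlier, whose points were restricted in turn. The restriction is hereditary, and so is the following definition.

**Definition 10.** Given $\vec X$ and a club $C$, define $\mathrm{Th}(C)\subseteq\kappa$ by recursion:
$$y\in\mathrm{Th}(C)\iff y\in\operatorname{acc}(C)\text{ and }\bigl(y\text{ is inactive or }\sup(X_y\setminus\mathrm{Th}(C))<y\bigr).$$
For a model $N\ni\vec X$ put
$$I_N=\{A\in N:A\subseteq\kappa,\ A\cap\mathrm{Th}(C)=\emptyset\text{ for some club }C\in N\}.$$

If no ordinal is active, $\mathrm{Th}(C)=\operatorname{acc}(C)$, and $I_N$ is the nonstationary ideal of $N$. If $z$ is the only active ordinal, then below $z$ the set $\mathrm{Th}(C)$ is $\operatorname{acc}(C)$, and $z\in\mathrm{Th}(C)$ iff $z\in\operatorname{acc}(C)$ and a final segment of $X_z$ consists of limits of $C$. The set $B$ of Example 9 is in $I_N$ for $N=V^{Q_0}$: if $z\in\mathrm{Th}(C)$ is active, then a final segment of $X_z$ is contained in $\operatorname{acc}(C)\subseteq C$, so $z\notin B$. Both $\mathrm{Good}(C)$ and $\mathrm{Th}(C)$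 are absolute between models containing $\vec X$ and $C$.

**Lemma 11 (monotonicity).** If $C'\cap\delta\subseteq C$ then $\mathrm{Th}(C')\cap(\delta+1)\subseteq\mathrm{Th}(C)$.

*Proof.* By induction on $y\le\delta$. Let $y\in\mathrm{Th}(C')$. Then $C'\cap y\subseteq C$ is unbounded in $y$, so $y\in\operatorname{acc}(C)$. If $y$ is active, then by induction $X_y\setminus\mathrm{Th}(C)\subseteq X_y\setminus\mathrm{Th}(C')$, which is bounded in $y$. $\square$

**Lemma 12.** Let $N\ni\vec X$ be a model of ZFC in which $\kappa$ is regular. Then $I_N$ is an ideal closed under unions of families in $N$ of size $<\kappa$.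

*Proof.* It is closed under subsets in $N$. Given a family in $N$ of size $<\kappa$, choose in $N$ a witnessing club for each member and intersect the clubs; by Lemma 11, $\mathrm{Th}$ of the intersection is contained in each of the sets $\mathrm{Th}(C)$. $\square$

The tests will ask whether a set is in $I_N$ instead of asking whether it is nonstationary. Two facts make this work. A set in $I_N$ becomes nonstationary in the final model (Lemma 24). Conversely, let $K_i$ be the set killed at stage $i$, consisting of points of cofinality $\lambda_i$; then a set outside $I_N$ that is disjoint from $K_i$ and consists of points of one cofinality $\lambda\le\lambda_i$ stays stationary (Lemma 26). Here $N$ is the model in which the test at stage $i$ is made.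

## 5. The poset $P$: ladders, Cohen bits and clubs

We define posets $P_i$, $1\le i\le\theta$, in $V$ by recursion on $i$. A condition has a height $\delta$, an $x\in Q_0$ with domain $\delta+1$, and at ${<}\kappa$ many stages $j$ a Cohen condition $g_j$, an initial segment $c_j$ of the club being shot, and a decision $e_j$ explained below.

**Definition 13 (conditions).** A condition $p\in P_i$ is $p=(\delta_p,x_p,u_p,\langle(g^p_j,c^p_j,e^p_j):j\in u_p\rangle)$ with $x_p\in Q_0$, $\operatorname{dom}x_p=\delta_p+1$, $u_p\subseteq[1,i)$, $|u_p|<\kappa$. For $j\in u_p$ we require: $p\restriction j$ (replace $u_p$ by $u_p\cap j$) is in $P_j$; $g^p_j\in2^{\delta_p+1}$; $c^p_j\subseteq\delta_p+1$ is closed with $\max c^p_j=\delta_p$; $e^p_j\in2$; and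
$$p\restriction j\Vdash_{P_j}c^p_j\subseteq\mathrm{Good}(\dot C_j),\qquad(p\restriction j,g^p_j)\Vdash_{P_j\times\mathbb A}\dot\varepsilon_j=e^p_j\ \wedge\ c^p_j\cap\dot K_j=\emptyset.\tag{1}$$
Here $\dot C_j$ is a $P_j$-name for a club in $\kappa$, and $\dot K_j,\dot\varepsilon_j$ are $P_j\times\mathbb A$-names with
$$\Vdash\ \dot\varepsilon_j\in2,\quad\dot K_j\subseteq\{\alpha\in S_{\lambda_j}:\dot G_j(\alpha)=\dot\varepsilon_j\},\tag{2}$$
where $\dot G_j\in2^\kappa$ is the generic function for $\mathbb A$ and $\lambda_j\in\mathrm{Reg}$ is given in $V$.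

Order: $q\le p$ iff $\delta_q\ge\delta_p$, $x_q\supseteq x_p$, $u_q\supseteq u_p$, and for $j\in u_p$: $g^q_j\supseteq g^p_j$, $c^q_j\cap(\delta_p+1)=c^p_j$, $e^q_j=e^p_j$. Let $P=P_\theta$. We call $\delta_p$ the *height* of $p$.

The order does not mention forcing; only membership does. Clearly $p\restriction j\in P_j$ for $p\in P_i$, $1\le j\le i$; $P_j\subseteq P_i$; $p\le p\restriction j$; and $q\le p$ implies $q\restriction j\le p\restriction j$. Since $|u_p|<\kappa<\operatorname{cf}\theta$, $P=\bigcup_{i<\theta}P_i$. Conditions in $P_1$ have $u=\emptyset$, so $P_1$ is essentially $Q_0$. There is a weakest condition, of height $0$.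

Condition (2) is the device that replaces "put $G(z)=0$" in Proposition 4. Whatever $\dot K_j$ turns out to be, it lives on points where $G_j$ takes the value $\varepsilon_j$, and a condition with $j\in u_p$ already knows this value $e_j^p$. Setting $g_j(z)=1-e_j^p$ at a new limit point $z$ guarantees $z\notin\dot K_j$.

**Definition 14 (data at stage $j$).** A parameter is a triple $(1,\lambda,\nu)$ with $\lambda\in\mathrm{Reg}$ and a cardinal $3\le\nu<\kappa$, or $(2,\lambda,\gamma)$ with $\gamma<\lambda$ in $\mathrm{Reg}$. Pairs (subset of $\kappa$, function code) are coded by subsets of $\kappa$ in a fixed way, using $\kappa^{<\kappa}=\kappa$. At stage $j$, bookkeeping in $V$ provides a parameter and a $P_j$-name for a subset of $\kappa$. Decode this set in $V_j=V^{P_j}$ as $(C_j,a)$, replacing the first entry by $\kappa$ if it is not a club. Let $\lambda_j=\lambda$ be the second entry of the parameter. Let $G_j$ be $\mathbb A$-generic over $V_j$, $W_j=V_j[G_j]$, $U=\{\alpha<\kappa:G_j(\alpha)=1\}$. We define $K_j,\varepsilon_j$ in $W_j$; names forced to be as described and satisfying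 (2) are chosen by the maximum principle. If $a$ is not a function code, let $K_j=\emptyset$, $\varepsilon_j=1$. Otherwise let $f=f_a$, and let $\bar k$ be the constant function $k$.

*Parameter $(2,\lambda,\gamma)$.* Let $B=\{\alpha\in S_\gamma:f(G_j)(\alpha)\ne f(\bar0)(\alpha)\}$. If $B\notin I_{W_j}$, let $K_j=S_\lambda\cap U$, $\varepsilon_j=1$. Otherwise $K_j=\emptyset$, $\varepsilon_j=1$.

*Parameter $(1,\lambda,\nu)$.* For $k<l<\nu$ let $T_{kl}=\{\alpha\in S_\lambda:f(\bar k)(\alpha)=f(\bar l)(\alpha)\}\in V_j$. If all $T_{kl}\in I_{V_j}$, let $K_j=\emptyset$, $\varepsilon_j=1$. Otherwise take the lexicographically least $(k,l)$ with $T:=T_{kl}\notin I_{V_j}$. Let $\xi_1$ be $l$ on $T\cap U$ and $k$ elsewhere; let $\xi_2$ be $l$ on $U$ and $k$ elsewhere. Put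
$$B_1=\{\alpha\in S_\lambda\setminus(T\cap U):f(\xi_1)(\alpha)\ne f(\bar k)(\alpha)\},$$
$$B_2=\{\alpha\in S_\lambda\setminus(U\setminus T):f(\xi_1)(\alpha)\ne f(\xi_2)(\alpha)\},\qquad B_3=\{\alpha\in S_\lambda\cap U:f(\xi_2)(\alpha)\ne f(\bar l)(\alpha)\}.$$

* If $B_1\notin I_{W_j}$: $K_j=T\cap U$, $\varepsilon_j=1$.
* Else if $B_2\notin I_{W_j}$: $K_j=S_\lambda\cap U\setminus T$, $\varepsilon_j=1$.
* Else if $B_3\notin I_{W_j}$: $K_j=S_\lambda\setminus U$, $\varepsilon_j=0$.
* Else: $K_j=\emptyset$, $\varepsilon_j=1$.

In every case (2) holds. The second kind of test is that of Proposition 4. The first kind serves (B), where $f$ has values in $n^\kappa$ and $\nu>n$. At each $\alpha$ two of the values $f(\bar k)(\alpha)$, $k<\nu$, coincide, so some set $T_{kl}$ is not small. If $T=S_\lambda$ we would be done at once, as $\bar k,\bar l$ are inequivalent with equal images on $S_\lambda$. In general we walk $\bar k\to\xi_1\to\xi_2\to\bar l$. Consecutive functions differ on $S_\lambda$ exactly on $T\cap U$, on $S_\lambda\cap U\setminus T$, and on $S_\lambda\setminus U$. The sets $B_1,B_2,B_3$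 record where the images differ *outside* the set where the arguments differ. If some $B_r$ is large we kill the difference set, which is disjoint from $B_r$. If all three are small, the walk forces $f(\xi_1)$ to agree with $f(\bar k)$ almost everywhere, as we shall see in Section 11.

**Bookkeeping.** By Lemma 19 below there are at most $\theta$ pairs (nice $P_i$-name for a subset of $\kappa$, parameter), and the number of pairs can be written as an enumeration $\langle b_{i\nu}:\nu<\theta\rangle$ (with repetitions if necessary) once $P_i$ is defined. Fix in advance $\pi:[1,\theta)\to[1,\theta)\times\theta$ taking every value $\theta$ many times. If $\pi(j)=(i,\nu)$ with $i\le j$, stage $j$ treats $b_{i\nu}$; otherwise it treats $b_{1,0}$. So every $b_{i\nu}$ is treated at some stage $j\ge i$.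

## 6. Amalgamation, limits and the chain condition

Lemmas 15–20 are proved for $P_i$ by induction on $i$. By the induction hypothesis, $\kappa$, $\mathbb A$, the cofinalities of ordinals below $\kappa$, and (H) are the same in $V$ and in $V_j$ for $j<i$, so that the definition of $P_i$ makes sense.

**Lemma 15 (amalgamation).** Let $p\in P_i$, $1\le j\le i$, $r\in P_j$, $r\le p\restriction j$. For every successor ordinal $\delta'$ with $\delta_r<\delta'<\kappa$ there is $q\in P_i$ with $\delta_q=\delta'$, $q\le p$, $q\restriction j\le r$ and $u_q=u_r\cup(u_p\setminus j)$. If moreover $j\in u_p$, $g^p_j\subseteq g'\in2^{<\kappa}$ and $\operatorname{dom}g'\le\delta'+1$, we may require $g^q_j\supseteq g'$.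

*Proof.* Let $x_q$ extend $x_r$ by $X_\alpha=\emptyset$ and $f_\alpha$ constantly $0$ for $\alpha\in(\delta_r,\delta']$. Condition (ii) holds at new points $\alpha$ because all points of $(\delta_r,\alpha)$ are inactive. Coordinates $k\in u_r$ extend those of $r$, coordinates $k\in u_p\setminus j$ extend those of $p$: put $c^q_k=c_k\cup\{\delta'\}$, keep $e_k$, and extend $g_k$ (respectively $g'$, if $k=j$) by zeros to $\delta'+1$.

By induction on $k\le i$ we show $q\restriction k\in P_k$, $q\restriction k\le p\restriction k$, and $q\restriction k\le r\restriction k$ if $k\le j$. The order relations are immediate from the definition once membership is known. For membership check (1) at a coordinate $k\in u_q$. By induction $(q\restriction k,g^q_k)$ is below $(r\restriction k,g^r_k)$ if $k<j$, and below $(p\restriction k,g^p_k)$ if $k\ge j$. So it forces what (1) says about the old part of $c_k$ and about $e_k$. The new point $\delta'$ is a successor, so it is inactive, hence forced into $\mathrm{Good}(\dot C_k)$, and it is not in $S_{\lambda_k}\supseteq\dot K_k$. $\square$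

With $j=i$, every condition extends to arbitrarily large successor heights. In general $p\mapsto p\restriction j$ is a projection $P_i\to P_j$: if $\mathbf G$ is $P_i$-generic, then $\mathbf G\cap P_j=\{p\restriction j:p\in\mathbf G\}$ is $P_j$-generic. Indeed the two sets are equal because $p\le p\restriction j$ and $r\restriction j=r$ for $r\in P_j$. The set is a filter because restriction preserves the order. And if $D\subseteq P_j$ is dense, Lemma 15 shows that the $q\in P_i$ with $q\restriction j$ below a member of $D$ are dense in $P_i$.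

**Definition 16 (neat sequences).** Let $\zeta<\kappa$ be a limit and $\langle p_\xi:\xi<\zeta\rangle$ descending in $P_i$ with strictly increasing heights. For limit $\xi\le\zeta$ let $z_\xi=\sup_{\nu<\xi}\delta_{p_\nu}$. The sequence is *neat* if $z_\xi$ is inactive in $x_{p_\xi}$ for every limit $\xi<\zeta$.

Neatness is there for (ii): at the end the points $z_\xi$ form a club of inactive points. A sequence of length $\omega$ is always neat.

**Lemma 17 (lower bounds).** Let $\langle p_\xi:\xi<\zeta\rangle$ be neat in $P_i$, $z=z_\zeta$, $h\in\kappa^z$. Let $X=\emptyset$; or let $\operatorname{cf}z>\omega$ and $X$ be a club in $z$ of order type $\operatorname{cf}z$, $X\subseteq S_{<\operatorname{cf}z}$, with all points of $\operatorname{acc}(X)\cap z$ inactive, such that for each $j\in\bigcup_\xi u_{p_\xi}$ there is $\beta<z$ with: for all $x\in X\setminus\beta$ there is $\xi$ with $p_\xi\restriction j\Vdash x\in\dot C_j$. Then there is a lower bound $q$ of height $z$ with $x_q(z)=(X,h)$.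

*Proof.* Let $x_q=\bigcup_\xi x_{p_\xi}\cup\{(z,(X,h))\}$. Condition (i) at $z$ is assumed. For (ii) at $z$ when $\operatorname{cf}z>\omega$: then $\operatorname{cf}\zeta>\omega$, and $\{z_\xi:\xi<\zeta\text{ limit}\}$ is a club in $z$ of inactive points. Put $u_q=\bigcup_\xi u_{p_\xi}$, of size $<\kappa$. For $j\in u_q$ let $e^q_j$ be the common value of the $e_j^{p_\xi}$, $g^q_j=\bigcup_\xi g^{p_\xi}_j\cup\{(z,1-e^q_j)\}$ and $c^q_j=\bigcup_\xi c^{p_\xi}_j\cup\{z\}$, the unions being over the $\xi$ with $j\in u_{p_\xi}$. The set $c^q_j$ is closed since the $c^{p_\xi}_j$ are closed and end-extend each other.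

By induction on $j$, $q\restriction j\in P_j$ is below all $p_\xi\restriction j$. At a coordinate $j\in u_q$, $(q\restriction j,g^q_j)\le(p_\xi\restriction j,g^{p_\xi}_j)$ whenever $j\in u_{p_\xi}$, so (1) holds for $c^q_j\cap z$ and $e^q_j$. It remains to treat the point $z$. The pair $(q\restriction j,g^q_j)$ forces $\dot G_j(z)=1-\dot\varepsilon_j$, hence $z\notin\dot K_j$ by (2). And $q\restriction j\Vdash z\in\mathrm{Good}(\dot C_j)$: if $X=\emptyset$ because $z$ is inactive, and otherwise because $q\restriction j$ forces $X\setminus\beta\subseteq\dot C_j$. $\square$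

If $\langle p_\nu:\nu<\xi\rangle$ is neat and $p_\xi$ is a lower bound of height $z_\xi$ with $X=\emptyset$, the longer sequence is neat and the heights still increase strictly. So descending sequences can be built with arbitrary steps at successors (increasing heights by Lemma 15) and with Lemma 17, $X=\emptyset$, at limits.

**Lemma 18.** $P_i$ adds no new ${<}\kappa$-sequences of elements of $V$. Hence bounded subsets of $\kappa$, cofinalities $\le\kappa$, $\mathbb A$ and (H) are unchanged.

*Proof.* Let $p$ force that $\dot\sigma$ is a function from a limit $\rho<\kappa$ into $V$. Build a neat sequence $\langle p_\xi:\xi<\rho\rangle$ below $p$ such that $p_{\xi+1}$ decides $\dot\sigma(\xi)$. A lower bound decides $\dot\sigma$. $\square$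

**Lemma 19.** $P_i$ is $\kappa^+$-c.c. and $|P_i|\le\theta$; there are at most $\theta$ nice $P_i$-names for subsets of $\kappa$. Every subset of $\kappa$ in $V^P$ lies in $V^{P_i}$ for some $i<\theta$.

*Proof.* Let $\kappa^+$ conditions be given. By the $\Delta$-system lemma and $\kappa^{<\kappa}=\kappa$ we may assume that the sets $u_p$ form a $\Delta$-system. There are only $\kappa$ many pairs $(\delta,x)$, and on the root, a set of size $<\kappa$, only $\kappa^{<\kappa}=\kappa$ many possibilities for the coordinates. So two of the conditions, $p,p'$, have the same $\delta,x$ and agree on $u_p\cap u_{p'}$. Let $q$ be their union. By induction on $j$, $q\restriction j\in P_j$ is below $p\restriction j$ and $p'\restriction j$: at a coordinate from $u_p$, (1) for $q$ follows from (1) for $p$ as $q\restriction j\le p\restriction j$, and likewise for $p'$. So $q\in P_i$ is a common extension.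

Next, $|P_i|\le\theta^{<\kappa}\cdot\kappa=\theta$, and by the chain condition there are at most $\theta^\kappa=\theta$ nice names for subsets of $\kappa$. A nice $P$-name for a subset of $\kappa$ involves at most $\kappa$ conditions; as $\operatorname{cf}\theta>\kappa$, they all lie in one $P_i$ with $i<\theta$. $\square$

**Lemma 20.** If $\mathbf G$ is $P_i$-generic over $V$ and $S\in V[\mathbf G]$, $S\subseteq\mathbf G$, $|S|<\kappa$, then some $s\in\mathbf G$ is below all members of $S$.

*Proof.* By Lemma 18, $S=\{s_\nu:\nu<\rho\}$ with an enumeration in $V$, where we may take $\rho<\kappa$ to be a limit. It suffices that the set of $s$ which are below all $s_\nu$ or incompatible with some $s_\nu$ is dense, because a member of $\mathbf G$ is compatible with all $s_\nu$. Let $t\in P_i$. If some extension of $t$ is incompatible with some $s_\nu$, we are done. Otherwise build a neat sequence with $t_0=t$ and $t_{\nu+1}\le t_\nu,s_\nu$ of larger height, and Lemma 17 with $X=\emptyset$ at limits. A lower bound is below $t$ and all $s_\nu$. $\square$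

By Lemmas 18 and 19, $P$ preserves all cardinals and cofinalities, and (H).

## 7. The generic clubs and the quotients over $W_i$

Fix a $P$-generic $\mathbf G$ and put $V_i=V[\mathbf G\cap P_i]$. Let $\vec X\in V_1$ be the generic sequence, $G_j=\bigcup\{g^p_j:p\in\mathbf G,j\in u_p\}$, $c_j=\bigcup\{c^p_j:p\in\mathbf G,j\in u_p\}$, and $W_j=V_j[G_j]$. For $p$ with $j\in u_p$ let $\pi_j(p)=(p\restriction j,g^p_j)\in P_j\times\mathbb A$.

**Lemma 21.** Let $j\in[1,\theta)$.

* (a) $\{p\in P:j\in u_p\}$ is dense.
* (b) $\pi_j$ is order preserving with dense range, and if $(r,g')\le\pi_j(p)$ there is $q\le p$ with $\pi_j(q)\le(r,g')$.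
* (c) $G_j$ is $\mathbb A$-generic over $V_j$. The filter on $P_j\times\mathbb A$ generated by $\pi_j[\{p\in\mathbf G:j\in u_p\}]$ is generic over $V$ and equals $H_j:=(\mathbf G\cap P_j)\times\{s\in\mathbb A:s\subset G_j\}$.
* (d) $c_j$ is a club in $\kappa$, $c_j\subseteq\mathrm{Good}(C_j)$, and $c_j\cap K_j=\emptyset$. In particular $K_j$ is nonstationary in $V[\mathbf G]$.
* (e) In $V[\mathbf G]$, $2^\kappa=\theta$.

*Proof.* (a) Let $j\notin u_p$ and let $g\in\mathbb A$ be arbitrary. Take $(r,g_0)\le(p\restriction j,g)$ in $P_j\times\mathbb A$ and $e_0\in2$ with $(r,g_0)\Vdash\dot\varepsilon_j=e_0$. By Lemma 15 take $q\le p$ with $q\restriction j\le r$, $\delta_q\ge\operatorname{dom}g_0$ a successor, and $u_q=u_r\cup(u_p\setminus j)\not\ni j$. Add the coordinate $j$, consisting of $g_0$ extended by zeros to $\delta_q+1$, $c=\{\delta_q\}$ and $e_0$. Condition (1) holds at $j$, since $\delta_q$ is a successor and so cannot violate anything; it holds at $k>j$ because the new restriction to $k$ is below $q\restriction k$. The new condition is below $p$, and its image under $\pi_j$ is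 below $(r,g_0)\le(p\restriction j,g)$.

(b) Density of the range is the construction in (a) with $p$ replaced by an arbitrary member of $P_j$. The lifting property is the last clause of Lemma 15.

(c) Let $D$ be dense in $P_j\times\mathbb A$. By (a) and (b), the $q$ with $j\in u_q$ and $\pi_j(q)$ below a member of $D$ are dense in $P$. So the filter generated by the image of $\mathbf G$ is generic. A generic filter on a product is the product of its projections, which are $\mathbf G\cap P_j$ and $\{s:s\subset G_j\}$. By the product lemma $G_j$ is $\mathbb A$-generic over $V_j$.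

(d) For $p\in\mathbf G$ with $j\in u_p$ we have $c_j\cap(\delta_p+1)=c^p_j$, a closed set with maximum $\delta_p$, and such heights are unbounded. So $c_j$ is a club. The rest is (1), since $p\restriction j\in\mathbf G\cap P_j$ and $\pi_j(p)\in H_j$.

(e) "$\le$" follows from Lemma 19. "$\ge$": for $j<j'$ we have $G_j\in V_{j'}$, while $G_{j'}$ is generic over $V_{j'}$, so $G_j\ne G_{j'}$. $\square$

To show that a set in $W_i$ stays stationary we must force over $W_i$ with the rest of $P$. For $i\in[1,\theta)$ let
$$R=\{p\in P:i\in u_p,\ \pi_i(p)\in H_i\}\in W_i,$$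
ordered as $P$. This is the quotient: the conditions that agree with what is already known at stage $i$, including the Cohen function $G_i$ but not the club $c_i$.

**Lemma 22.** Let $W=W_i$.

* (a) $\mathbf G\cap R$ is $R$-generic over $W$, and $V[\mathbf G]=W[\mathbf G\cap R]$.
* (b) If $K$ is $R$-generic over $W$, its upward closure $\mathbf G''$ in $P$ is $P$-generic over $V$, with $\mathbf G''\cap P_i=\mathbf G\cap P_i$, $G''_i=G_i$ and $\mathbf G''\cap R=K$. (Here $G''_i$ is defined from $\mathbf G''$ as $G_i$ is from $\mathbf G$.)

*Proof.* (a) $\mathbf G\cap R=\{p\in\mathbf G:i\in u_p\}$ is a filter in $R$ whose upward closure in $P$ is $\mathbf G$, by Lemma 21(a). Let $D\in W$ be dense in $R$, with $P_i\times\mathbb A$-name $\dot D$, and let $(r,g)\in H_i$ force that $\dot D$ is a dense subset of $\pi_i^{-1}[\dot H_i]$. Choose $p\in\mathbf G$ with $i\in u_p$ and $\pi_i(p)\le(r,g)$. Let $p'\le p$. Then $\pi_i(p')$ forces that some $q\le p'$ is in $\dot D$. So there are $q\le p'$ and $(r',g')\le\pi_i(p')$ with $(r',g')\Vdash q\in\dot D$, hence $(r',g')\Vdash\pi_i(q)\in\dot H_i$.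 Thus $(r',g')$ is compatible with $\pi_i(q)$, and after strengthening it $(r',g')\le\pi_i(q)$. By Lemma 21(b) there is $q'\le q$ with $\pi_i(q')\le(r',g')$. So the set of $q'$ for which there is $q\ge q'$ with $\pi_i(q')\Vdash q\in\dot D$ is dense below $p$, and some such $q'$ is in $\mathbf G$. Then $q\in\mathbf G$, and $q\in D$ because $\pi_i(q')\in H_i$.

(b) Let $D\in V$ be open dense in $P$ and $p\in R$. The set $\{\pi_i(q):q\le p,\ q\in D\}$ is dense below $\pi_i(p)$: lift $(r,g)\le\pi_i(p)$ to some $q_0\le p$ and extend $q_0$ into $D$. So it meets $H_i$, i.e. some $q\le p$ is in $R\cap D$. Thus $D\cap R$ is dense in $R$ and belongs to $W$, and $\mathbf G''$ is $P$-generic over $V$. For $p\in K$ we have $\pi_i(p)\in H_i$, hence $\mathbf G''\cap P_i\subseteq\mathbf G\cap P_i$ (if $r\in P_i$ is above $p\in K$, it is above $p\restriction i\in\mathbf G$) and $G''_i\subseteq G_i$. The first two are $P_i$-generic filters over $V$, one contained in the other, so they are equal; the second two are functions with domain $\kappa$, so they are equal. A member of $\mathbf G''\cap R$ is in $R$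 and above a member of $K$, hence in $K$. $\square$

## 8. Members of $I_N$ die, and Cohen sets respect $I_N$

**Lemma 23.** In $V[\mathbf G]$, for every $\lambda\in\mathrm{Reg}$ and club $C$ we have $S_\lambda\cap\mathrm{Th}(C)\ne\emptyset$. Hence $S_\lambda\notin I_{V_i}$ for all $i\in[1,\theta)$.

*Proof.* Inactive points of $\operatorname{acc}(C)$ are in $\mathrm{Th}(C)$. If $p\Vdash\dot C$ is a club, build a neat sequence $\langle p_\xi:\xi<\lambda\rangle$ below $p$ such that $p_{\xi+1}$ forces some point of $(\delta_{p_\xi},\delta_{p_{\xi+1}})$ into $\dot C$. The lower bound of height $z=\sup_\xi\delta_{p_\xi}$ with $X=\emptyset$ forces $z\in\operatorname{acc}(\dot C)$ and $z$ inactive; and $\operatorname{cf}z=\lambda$. A club of $V_i$ is a club of $V[\mathbf G]$ and $\mathrm{Th}$ is absolute, which gives the last sentence. $\square$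

**Lemma 24.** In $V[\mathbf G]$, $\mathrm{Good}(C)$ and $\mathrm{Th}(C)$ contain clubs for every club $C$. Hence every $A\in I_{W_i}$ ($i\in[1,\theta)$) is nonstationary in $V[\mathbf G]$.

*Proof.* By Lemma 19, $C\in V_i$ for some $i<\theta$, and by the bookkeeping $C=C_j$ for some $j$ (use any function code as second entry and any parameter). By Lemma 21(d), $c_j\subseteq\mathrm{Good}(C)$. Now let $D_0=\operatorname{acc}(C)$, let $D_{n+1}\subseteq D_n\cap\mathrm{Good}(D_n)$ be a club, and $D=\bigcap_nD_n$. If $\alpha\in D$ is active, then $\sup(X_\alpha\setminus D_n)<\alpha$ for all $n$; as $\operatorname{cf}\alpha>\omega$, also $\sup(X_\alpha\setminus D)<\alpha$. By induction on $\alpha\in D$ we get $\alpha\in\mathrm{Th}(C)$: indeed $\alpha\in\operatorname{acc}(C)$, and if $\alpha$ is active, then $X_\alpha\cap D\subseteq\mathrm{Th}(C)$ by induction, so $\sup(X_\alpha\setminus\mathrm{Th}(C))<\alpha$. So the club $D$ is contained in $\mathrm{Th}(C)$. If $A\in I_{W_i}$ is witnessed by $C\in W_i$, then $A$ is disjoint from a club of $V[\mathbf G]$. $\square$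

**Lemma 25.** If $T\in V_i\setminus I_{V_i}$, $T\subseteq\kappa$, then $T\cap\{\alpha:G_i(\alpha)=1\}\notin I_{W_i}$.

*Proof.* Work in $V_i$, where $\mathbb A=2^{<\kappa}$ is ${<}\kappa$-closed. Let $s\in\mathbb A$ force that $\dot C$ is a club. Build a descending sequence $\langle s_y:y<\kappa\rangle$ below $s$, with unions at limits and lengths $l_y=\operatorname{dom}s_y$, such that $s_{y+1}$ forces some $\beta_y\in\dot C$ with $l_y\le\beta_y<l_{y+1}$. Then $C'=\{l_y:y<\kappa\text{ limit}\}$ is a club in $V_i$. As $T\notin I_{V_i}$, take $\delta\in T\cap\mathrm{Th}(C')$. Since $\delta\in\operatorname{acc}(C')\subseteq C'$, $\delta=l_y$ with $y$ limit. For limit $y'\le y$, $l_{y'}$ is a limit of ordinals $\beta_{y''}$ forced into $\dot C$ by $s_y$. So $s_y\Vdash C'\cap(\delta+1)\subseteq\dot C$, and by Lemma 11 $s_y\Vdash\delta\in\mathrm{Th}(\dot C)$. As $\operatorname{dom}s_y=\delta$, the bit at $\delta$ is still free, and $s_y\cup\{(\delta,1)\}\le s$ forces $\delta\in T\cap\dot G_i^{-1}(1)\cap\mathrm{Th}(\dot C)$. $\square$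

## 9. Sets of cofinality at most $\lambda_i$ outside $I_{W_i}$ that avoid $K_i$ stay stationary

**Lemma 26.** Let $i\in[1,\theta)$, $W=W_i$, $\lambda\in\mathrm{Reg}$, $\lambda\le\lambda_i$, $B\in W\setminus I_W$, $B\subseteq S_\lambda$, $B\cap K_i=\emptyset$. Then $B$ is stationary in $V[\mathbf G]$.

Before the proof, a word on $\lambda\le\lambda_i$. Suppose $\lambda>\lambda_i$ and let $B'=\{z\in S_\lambda:X_z\cap K_i\text{ is unbounded in }z\}$. This set is disjoint from $K_i\subseteq S_{\lambda_i}$. But if $z\in\mathrm{Good}(c_i)\cap S_\lambda$ is active, then a final segment of $X_z$ lies in $c_i$, which is disjoint from $K_i$; so $z\notin B'$. As $\mathrm{Good}(c_i)$ contains a club by Lemma 24, $B'$ is nonstationary in $V[\mathbf G]$. Killing $K_i$ thus also kills sets of larger cofinality that do not meet $K_i$. In the proof, the hypothesis $\lambda\le\lambda_i$ is what keeps all points of cofinality $<\lambda$ out of $K_i$.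

*Proof.* Let $R$ be as in Section 7. Suppose the lemma fails. By Lemma 22(a) there are $p^*\in R$ and an $R$-name $\dot D\in W$ with $p^*\Vdash_R$ "$\dot D$ is a club and $\dot D\cap B=\emptyset$". We look for a point $\delta\in B$ and a condition in $R$ below $p^*$ forcing $\delta\in\dot D$.

**Step 1: one step of the construction.** We need extensions deciding points of all the clubs involved.

(D) *If $p\in R$, $p\le p^*$, $\beta<\kappa$, there is $q\in R$, $q\le p$, such that for each $j\in u_p\setminus i$ some $\alpha\in[\beta,\delta_q)$ has $q\restriction j\Vdash_{P_j}\alpha\in\dot C_j$, and some $\alpha\in[\beta,\delta_q)$ has $q\Vdash_R\alpha\in\dot D$.*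

Let $K\ni p$ be $R$-generic over $W$ (in a further extension of $V[\mathbf G]$), and let $\mathbf G''$ be as in Lemma 22(b). Then $V[\mathbf G'']=W[K]$. In this model choose for $j\in u_p\setminus i$ a point $\alpha_j\ge\beta$ of the interpretation of $\dot C_j$ and $t_j\in\mathbf G''\cap P_j$ forcing $\alpha_j\in\dot C_j$. Choose $\alpha^*\ge\beta$ in $\dot D^K$ and $t^*\in K$ forcing this. By Lemma 20 for $\mathbf G''$, some $q\in\mathbf G''$ is below $p$, $t^*$ and all $t_j$, and we may take its height above $\alpha^*$ and all $\alpha_j$. Then $i\in u_q$. By Lemma 22(b), $q\restriction i\in\mathbf G\cap P_i$ and $g^q_i\subset G_i$, that is, $\pi_i(q)\in H_i$. So $q\in R$. Finally $q\restriction j\le t_j$ and $q\le t^*$.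

**Step 2: lower bounds in $R$.** We need limits of sequences that stay compatible with $H_i$. In contrast to Lemma 17, now $G_i$ and $\vec X$ are given, so we can choose neither the bit $G_i(z)$ nor whether $z$ is active; both must be allowed by a hypothesis on $z$.

(L) *In $W$, let $\langle p_\xi:\xi<\zeta\rangle$ ($\zeta<\kappa$ limit) be descending in $R$, with strictly increasing heights with supremum $z\notin K_i$. Suppose $z$ is inactive, or for each $j\in\bigcup_\xi u_{p_\xi}\setminus i$ there is $\beta<z$ such that for all $x\in X_z\setminus\beta$ there is $\xi$ with $p_\xi\restriction j\Vdash x\in\dot C_j$. Then the sequence has a lower bound $q\in R$ with $\delta_q>z$.*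

The sequence is in $V$, because $W\subseteq V[\mathbf G]$ and by Lemma 18 for $P$. By Lemma 20 for $P_i$ some $r_0\in\mathbf G\cap P_i$ is below all $p_\xi\restriction i$. As $z\notin K_i$, there is $(r_1,g_1)\in H_i$ with $(r_1,g_1)\Vdash z\notin\dot K_i$. By Lemma 15 and genericity choose $r\in\mathbf G\cap P_i$ below $r_0,r_1$ with $\delta_r$ a successor, $\delta_r>z$, $\delta_r\ge\operatorname{dom}g_1$. Since $r\in\mathbf G$, the first component of $x_r(z)$ is the true $X_z$. Define $q$ by $q\restriction i=r$ (so $\delta_q=\delta_r$, $x_q=x_r$), $u_q=u_r\cup(\bigcup_\xi u_{p_\xi}\setminus i)$, and for $j\in u_q\setminus i$: $c^q_j=\bigcup_\xi c^{p_\xi}_j\cup\{z,\delta_r\}$, $e^q_j$ the common value of the $e^{p_\xi}_j$, $g^q_i=G_i\restriction(\delta_r+1)$, and for $j>i$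
$$g^q_j=\bigcup_\xi g^{p_\xi}_j\cup\{(z,1-e^q_j)\}\cup\{(\alpha,0):z<\alpha\le\delta_r\}.$$
The sets $c^q_j$ are closed with maximum $\delta_r$ and end-extend the $c^{p_\xi}_j$. Also $g^q_i\supseteq g^{p_\xi}_i$ because $p_\xi\in R$. By induction on $j\ge i$ we get $q\restriction j\in P_j$ and $q\restriction j\le p_\xi\restriction j$ for all $\xi$; for $j=i$ this is $r\le r_0$. At a coordinate $j\in u_q\setminus i$ condition (1) is verified as follows.

* For $c^q_j\cap z$ and $e^q_j$ it follows since $(q\restriction j,g^q_j)\le(p_\xi\restriction j,g^{p_\xi}_j)$ whenever $j\in u_{p_\xi}$.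
* $q\restriction j\Vdash z\in\mathrm{Good}(\dot C_j)$: clear if $z$ is inactive; otherwise $q\restriction j$ forces $X_z\setminus\beta\subseteq\dot C_j$ by hypothesis.
* $(q\restriction j,g^q_j)\Vdash z\notin\dot K_j$: if $j=i$, because $(r,g^q_i)\le(r_1,g_1)$; if $j>i$, because it forces $\dot G_j(z)=1-\dot\varepsilon_j$, by (2).
* $\delta_r$ is a successor, hence inactive and not in $S_{\lambda_j}$.

So $q\in P$ is a lower bound, $i\in u_q$, and $\pi_i(q)=(r,G_i\restriction(\delta_r+1))\in H_i$, that is, $q\in R$.

**Step 3: a chain of models and the choice of $\delta$.** By Lemma 18, (H) holds in $W$. In $W$ let $\langle M_y:y<\kappa\rangle$ be a continuous increasing chain of elementary submodels of $H(\chi)$ ($\chi$ large) such that $P,R,p^*,\vec X,i,\kappa$ and the relations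
$$\{(r,j,\beta):r\in P_j,\ r\Vdash_{P_j}\beta\in\dot C_j\},\qquad\{(q,\beta):q\in R,\ q\Vdash_R\beta\in\dot D\}$$
are in $M_0$, $|M_y|<\kappa$, $M_y\cap\kappa\in\kappa$, $\langle M_{y'}:y'\le y\rangle\in M_{y+1}$, and

* if $\kappa=\mu^+$: ${}^\rho M_y\subseteq M_{y+1}$ for all $\rho<\mu$;
* if $\kappa$ is inaccessible: ${}^\rho M_y\subseteq M_{y+1}$ for all $\rho\le M_y\cap\kappa$.

This is possible. If $\kappa=\mu^+$, let $\mu\subseteq M_0$ and $|M_y|=\mu$; there are $\mu^{<\mu}=\mu$ functions to add at each step, and $\mu\subseteq M_y$, $|M_y|=\mu$ imply $M_y\cap\kappa\in\kappa$. If $\kappa$ is inaccessible, there are fewer than $\kappa$ functions to add because $\kappa$ is a strong limit; close off $\omega$ times to get $M_{y+1}\cap\kappa\in\kappa$. The map $y\mapsto M_y\cap\kappa$ is continuous and strictly increasing, so $C=\{y<\kappa:M_y\cap\kappa=y\}$ is a club in $W$. As $B\notin I_W$, fix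
$$\delta\in B\cap\mathrm{Th}(C).$$

Say that $q$ *hits $z$ over $p$* if $q\le p$, $\delta_q>z$, $q\Vdash_Rz\in\dot D$, and $q\restriction j\Vdash_{P_j}z\in\dot C_j$ for all $j\in u_p\setminus i$.

**Claim.** *Let $z\in\mathrm{Th}(C)$, where $z=\delta$ or $\operatorname{cf}z<\lambda$. For all $y<z$ and $p\in R\cap M_{y+1}$ with $p\le p^*$ there is $q\in R\cap M_{z+1}$ hitting $z$ over $p$.*

Applied to $z=\delta$, $y=0$, $p=p^*$, the Claim gives $q\in R$, $q\le p^*$, with $q\Vdash_R\delta\in\dot D\cap B$, a contradiction that proves the lemma.

We prove the Claim by induction on $z$. Three preliminary facts. First, $z\in\operatorname{acc}(C)\subseteq C$, so $M_z\cap\kappa=z$. Second, $z\notin K_i$: either $\operatorname{cf}z<\lambda\le\lambda_i$ while $K_i\subseteq S_{\lambda_i}$, or $z=\delta\in B$. Third, $p,z\in M_{z+1}$, so by elementarity it is enough to find *some* $q\in R$ hitting $z$ over $p$.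

**Step 4: the Claim when $\operatorname{cf}z=\omega$.** Then $z$ is inactive by (i). Let $z_n\nearrow z$. Note $p\in M_{y+1}\subseteq M_z$. Using (D) inside $M_z$, choose $p=p_0\ge p_1\ge\cdots$ in $R\cap M_z$ such that $p_{n+1}$ is as in (D) for $p_n$ and $\beta=\max(z_n,\delta_{p_n}+1)$. The heights are in $M_z\cap\kappa=z$, strictly increase and converge to $z$. Let $q$ be a lower bound by (L). For $j\in u_p\setminus i$, $q\restriction j$ forces $\dot C_j\cap z$ to be unbounded in $z$, hence $z\in\dot C_j$. Likewise $q\Vdash_Rz\in\dot D$.

**Step 5: a path to $z$ when $\operatorname{cf}z=\lambda'>\omega$.** Here $\lambda'\le\lambda$. We want to climb to $z$ through points to which the induction hypothesis applies, with inactive limits, and, if $z$ is active, along $X_z$. So we find a club $e=\{e_\xi:\xi<\lambda'\}$ in $z$ (increasing enumeration) with $e\subseteq\mathrm{Th}(C)\cap S_{<\lambda'}$, $e_0>y$, all $e_\xi$ with $\xi$ limit inactive, and $\sup(X_z\setminus e)<z$ if $z$ is active.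

Suppose $z$ is active. As $z\in\mathrm{Th}(C)$, $X_z\setminus\beta_0\subseteq\mathrm{Th}(C)$ for some $\beta_0<z$. Let $e=X_z\setminus\max(\beta_0,y+1)$. By (i), $e$ has order type $\lambda'$, consists of points of cofinality $<\lambda'$, and its limit points below $z$ are inactive.

Suppose $z$ is inactive. By (ii) there is a club in $z$ of inactive points; thin it to a club $\{d_\nu:\nu<\lambda'\}$ in $z$, increasingly enumerated. As $z\in\operatorname{acc}(C)$ and $\operatorname{cf}z>\omega$, the set $\operatorname{acc}(C)\cap z$ is a club in $z$, and $\operatorname{acc}(C)\cap S_\omega$ is unbounded in $z$. Choose $e_0>y$ in $\operatorname{acc}(C)\cap S_\omega\cap z$, and $e_{\nu+1}$ in the same set above $e_\nu$, above $d_\nu$, and above some $d_{\nu'}>e_\nu$; take suprema at limits. For limit $\nu<\lambda'$, $e_\nu<z$ is a limit of $d$'s, hence itself one of them and inactive, and $e_\nu\in\operatorname{acc}(C)$; so $e_\nu\in\mathrm{Th}(C)$. The points $e_0,e_{\nu+1}$ have cofinality $\omega$, so they are inactive and also in $\mathrm{Th}(C)$. The cofinalities are $\omega$ or $\operatorname{cf}\nu$,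 hence $<\lambda'$.

**Step 6: climbing the path.** Choose in $W$ a descending sequence of $p_\xi\in R\cap M_{e_\xi+1}$ ($\xi<\lambda'$) such that $p_\xi$ hits $e_\xi$ over $p$ and over all $p_\nu$, $\nu<\xi$. Recall $\operatorname{cf}e_\xi<\lambda'\le\lambda$ and $e_\xi\in\mathrm{Th}(C)$, so the induction hypothesis applies to each $e_\xi$. It takes care of the successor steps.

*$\xi=0$.* Use the induction hypothesis for $e_0$, $y$, $p$.

*$\xi+1$.* Use the induction hypothesis for $e_{\xi+1}$, $e_\xi$ and $p_\xi\in M_{e_\xi+1}$. The result also hits over $p$ and the earlier $p_\nu$, since $u_p\cup u_{p_\nu}\subseteq u_{p_\xi}$.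

*$\xi$ limit.* For $\nu<\xi$ we have
$$e_\nu<\delta_{p_\nu}<e_{\nu+1},\tag{3}$$
because $p_\nu$ hits $e_\nu$, $p_\nu\in M_{e_\nu+1}\subseteq M_{e_{\nu+1}}$, and $e_{\nu+1}\in C$. So the heights strictly increase and converge to $e_\xi$, which is inactive and not in $K_i$ (its cofinality is $<\lambda\le\lambda_i$). By (L) there is a lower bound $q\in R$ of height $>e_\xi$. For $j\in u_{p_\nu}\setminus i$, $q\restriction j$ forces $e_{\nu'}\in\dot C_j$ for $\nu<\nu'<\xi$, hence $e_\xi\in\dot C_j$; similarly for $j\in u_p\setminus i$ and for $\dot D$. So $q$ hits $e_\xi$ over $p$ and all $p_\nu$. It remains to find such a condition in $M_{e_\xi+1}$. The sequence $\langle p_\nu:\nu<\xi\rangle$ is a function from $\xi$ into $M_{e_\xi}$. If $\kappa=\mu^+$ then $\xi<\lambda'\le\mu$; if $\kappa$ is inaccessible then $\xi\le e_\xi=M_{e_\xi}\cap\kappa$. In both cases the sequence belongs to $M_{e_\xi+1}$, and by elementarity $p_\xi$ can be found in $M_{e_\xi+1}$.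

**Step 7: arriving at $z$.** By (3), for all $\nu<\lambda'$, the heights of the $p_\xi$, $\xi<\lambda'$, converge to $z$. Apply (L) to $\langle p_\xi:\xi<\lambda'\rangle$ and $z\notin K_i$. If $z$ is active and $j\in u_{p_\nu}\setminus i$, all large enough $x\in X_z$ are of the form $e_{\nu'}$ with $\nu'>\nu$, and $p_{\nu'}\restriction j\Vdash x\in\dot C_j$ since $p_{\nu'}$ hits $e_{\nu'}$ over $p_\nu$; so the hypothesis of (L) holds. The lower bound $q$ hits $z$ over $p$, since $z$ is a limit of the points $e_\nu$, which are forced into $\dot C_j$ ($j\in u_p\setminus i$) and into $\dot D$. This proves the Claim and the lemma. $\square$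

## 10. Guessing along ladders: the reductions $E^\kappa_\gamma\le_cE^2_\lambda$

**Lemma 27.** In $V[\mathbf G]$, let $\gamma<\lambda$ be in $\mathrm{Reg}$, $\eta\in\kappa^\kappa$, $E\subseteq S_\gamma$ stationary, $C$ a club. There is $z\in C\cap S_\lambda$ with $f_z=\eta\restriction z$ and $X_z\cap E$ unbounded in $z$.

*Proof.* The plan is to build $X_z$ out of points forced into $\dot E$ and into all the clubs $\dot C_j$ that the conditions know about, so that Lemma 17 permits $z$ to be active.

Let $p$ force that $\dot\eta,\dot E,\dot C$ are such objects. In $V$ build a neat sequence $\langle p_\xi:\xi<\lambda\rangle$, $p_0=p$. At successors, $p_{\xi+1}\le p_\xi$ decides $\dot\eta\restriction\delta_{p_\xi}$, and for some $z_{\xi+1}$ with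
$$\delta_{p_\xi}<z_{\xi+1}<\delta_{p_{\xi+1}}\tag{4}$$
we have $p_{\xi+1}\Vdash z_{\xi+1}\in\dot E\cap\dot C$ and $p_{\xi+1}\restriction j\Vdash z_{\xi+1}\in\dot C_j$ for all $j\in u_{p_\xi}$. This is possible: in a generic extension by a filter containing $p_\xi$, the set $E\cap C\cap\bigcap_{j\in u_{p_\xi}}C_j$ is stationary, hence unbounded. Pick $z_{\xi+1}>\delta_{p_\xi}$ in it. Take conditions of the filter forcing the required facts, those about $C_j$ from $P_j$. Apply Lemma 20 to get a common lower bound in the filter, and increase its height. At limits $\xi<\lambda$ let $p_\xi$ be a lower bound of height $z_\xi=\sup_{\nu<\xi}\delta_{p_\nu}$ with $X_{z_\xi}=\emptyset$.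

Let $z=\sup_{\xi<\lambda}\delta_{p_\xi}$ and $X=\{z_\xi:1\le\xi<\lambda\}$. By (4), $X$ is a club in $z$ of order type $\lambda=\operatorname{cf}z$, and $\lambda>\gamma\ge\omega$. Its successor members have cofinality $\gamma<\lambda$. Its limit members $z_\xi$, which form $\operatorname{acc}(X)\cap z$, have cofinality $\operatorname{cf}\xi<\lambda$ and are inactive. If $j\in u_{p_\nu}$ then each $z_\xi$ with $\xi>\nu$ is forced into $\dot C_j$ by $p_\xi\restriction j$, at limits as a limit of such points; and the $z_\xi$ with $\xi>\nu$ are exactly the members of $X$ above $\delta_{p_\nu}$. So Lemma 17 gives a lower bound of height $z$ with $x(z)=(X,h)$, where $h$ is the decided value of $\dot\eta\restriction z$. It forces $z\in\dot C\cap S_\lambda$, $f_z=\dot\eta\restriction z$, and $z_{\xi+1}\in X_z\cap\dot E$ for all $\xi<\lambda$. $\square$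

*Proof of Theorem 5(A).* In $V[\mathbf G]$, Lemma 24 gives (G) and Lemma 27 gives (S) of Proposition 8, for all $\gamma<\lambda$ in $\mathrm{Reg}$. $\square$

## 11. The walk $\bar k\to\xi_1\to\xi_2\to\bar l$ and the non-reductions

Work in $V[\mathbf G]$. By Lemma 21(d) every $K_j$ is nonstationary.

*Proof of Theorem 5(B).* Suppose a $\kappa$-Borel $f:m^\kappa\to n^\kappa$ reduces $E^m_\lambda$ to $E^n_\lambda$, where $2\le n<m\le\kappa$ and $n$ is finite or $n^+<\kappa$. Let $\nu=n+1$ if $n$ is finite, and $\nu=n^+$ otherwise; so $\nu\le m$ and $3\le\nu<\kappa$. Let $a$ be a function code of $f$. By Lemma 19, $a\in V_i$ for some $i<\theta$, so at some stage $j\ge i$ the pair $(\kappa,a)$ was treated with parameter $(1,\lambda,\nu)$. Use the notation of Definition 14 for this stage; by absoluteness $f_a$ computes the same values in $V_j$, $W_j$ and $V[\mathbf G]$. For each $\alpha$, the function $k\mapsto f(\bar k)(\alpha)$ maps $\nu$ into $n<\nu$ and so is not injective. Hence $S_\lambda=\bigcup_{k<l<\nu}T_{kl}$, a union of fewer than $\kappa$ sets. By Lemmas 23 and 12 some $T_{kl}\notin I_{V_j}$,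 so $T$ and $(k,l)$ are defined. Note $\bar k,\bar l,\xi_1,\xi_2\in m^\kappa$, as $\nu\le m$.

*Case $B_1\notin I_{W_j}$.* The set $\{\alpha\in S_\lambda:\xi_1(\alpha)\ne\bar k(\alpha)\}=T\cap U=K_j$ is nonstationary, so $\xi_1\,E^m_\lambda\,\bar k$. But $B_1\subseteq S_\lambda$, $B_1\cap K_j=\emptyset$ and $\lambda=\lambda_j$, so $B_1$ is stationary by Lemma 26, and $f(\xi_1),f(\bar k)$ are inequivalent. Contradiction.

*Case $B_1\in I_{W_j}$, $B_2\notin I_{W_j}$.* The set $\{\alpha\in S_\lambda:\xi_1(\alpha)\ne\xi_2(\alpha)\}=S_\lambda\cap U\setminus T=K_j$ is nonstationary and disjoint from $B_2$. So $\xi_1\,E^m_\lambda\,\xi_2$, while $B_2$ is stationary by Lemma 26. Contradiction.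

*Case $B_1,B_2\in I_{W_j}$, $B_3\notin I_{W_j}$.* The set $\{\alpha\in S_\lambda:\xi_2(\alpha)\ne\bar l(\alpha)\}=S_\lambda\setminus U=K_j$ is nonstationary and disjoint from $B_3$. So $\xi_2\,E^m_\lambda\,\bar l$, while $B_3$ is stationary by Lemma 26. Contradiction.

*Case $B_1,B_2,B_3\in I_{W_j}$.* Now $K_j=\emptyset$. Let $A=\{\alpha\in S_\lambda:f(\xi_1)(\alpha)\ne f(\bar k)(\alpha)\}$. If $\alpha\in A\setminus(T\cap U)$ then $\alpha\in B_1$. If $\alpha\in T\cap U$ and $\alpha\notin B_2\cup B_3$, then
$$f(\xi_1)(\alpha)=f(\xi_2)(\alpha)=f(\bar l)(\alpha)=f(\bar k)(\alpha):$$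
the first equality holds because $\alpha\in S_\lambda\setminus(U\setminus T)$ and $\alpha\notin B_2$, the second because $\alpha\in S_\lambda\cap U$ and $\alpha\notin B_3$, the last because $\alpha\in T$. So $\alpha\notin A$. Thus $A\subseteq B_1\cup B_2\cup B_3$, so $A\in I_{W_j}$, and by Lemma 24 $A$ is nonstationary; that is, $f(\xi_1)\,E^n_\lambda\,f(\bar k)$. But $\xi_1\ne\bar k$ on $T\cap U\subseteq S_\lambda$. This set is not in $I_{W_j}$ by Lemma 25, hence it is stationary by Lemma 26, as $K_j=\emptyset$. So $\xi_1,\bar k$ are inequivalent. Contradiction. $\square$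

*Proof of Theorem 5(C).* Suppose a $\kappa$-Borel $f:2^\kappa\to\kappa^\kappa$ reduces $E^2_\lambda$ to $E^\kappa_\gamma$, $\gamma<\lambda$. As before, $(\kappa,a)$, with $a$ a function code of $f$, was treated at some stage $j$ with parameter $(2,\lambda,\gamma)$. Let $B=\{\alpha\in S_\gamma:f(G_j)(\alpha)\ne f(\bar0)(\alpha)\}$.

*Case $B\notin I_{W_j}$.* $K_j=S_\lambda\cap U$ is nonstationary, so $G_j\,E^2_\lambda\,\bar0$. The set $B\subseteq S_\gamma$ is disjoint from $K_j\subseteq S_\lambda$, and $\gamma\le\lambda_j=\lambda$. So $B$ is stationary by Lemma 26, applied with $\gamma$ in place of $\lambda$, and $f(G_j),f(\bar0)$ are not $E^\kappa_\gamma$-equivalent. Contradiction.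

*Case $B\in I_{W_j}$.* By Lemma 24, $f(G_j)\,E^\kappa_\gamma\,f(\bar0)$. But $K_j=\emptyset$, and $S_\lambda\cap U\notin I_{W_j}$ by Lemmas 23 and 25, so it is stationary by Lemma 26. So $G_j,\bar0$ are not $E^2_\lambda$-equivalent. Contradiction. $\square$

By Lemmas 18, 19 and 21(e), the remaining assertions of Theorem 5 hold as well; Theorem 5 and Corollary 6 are proved. $\blacksquare$

## 12. Comparing $E^n_\gamma$ with $E^{n'}_{\gamma'}$ in $V^P$

**Remark 28.** In $V^P$, for $\gamma,\gamma'\in\mathrm{Reg}$ and cardinals $2\le n,n'\le\kappa$,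
$$E^n_\gamma\le_cE^{n'}_{\gamma'}\iff E^n_\gamma\le_BE^{n'}_{\gamma'}\iff\gamma<\gamma'\ \text{ or }\ (\gamma=\gamma'\text{ and }n\le n'),$$
except that, when $\kappa=\mu^+$, the single case $\gamma=\gamma'$, $n=\kappa$, $n'=\mu$ is excluded; it is not decided by the argument.

If $\gamma<\gamma'$, then $E^n_\gamma\le_cE^\kappa_\gamma\le_cE^2_{\gamma'}\le_cE^{n'}_{\gamma'}$ by inclusions and (A). If $\gamma=\gamma'$ and $n\le n'$, inclusion is a reduction. If $\gamma=\gamma'$ and $n'<n$, use (B): its hypothesis on the smaller cardinal, that $n'$ is finite or $n'^+<\kappa$, fails for $n'<n\le\kappa$ only if $\kappa=n'^+$ and $n=\kappa$, which is the excluded case. If $\gamma>\gamma'$, then $E^n_\gamma\le_BE^{n'}_{\gamma'}$ would give $E^2_\gamma\le_BE^n_\gamma\le_BE^{n'}_{\gamma'}\le_BE^\kappa_{\gamma'}$ by inclusions, and, all maps but one being inclusions, the composition is $\kappa$-Borel; this contradicts (C).
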